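
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}


\title{Noncompact kernels of the index pairing on $K$-homology}

\begin{abstract}
For a separable $C^*$-algebra $A$, let $k^i(A)$ be the kernel of the index pairing $K^i(A)\to\operatorname{Hom}(K_i(A),\mathbb Z)$, and let $kl^i(A)$ be its analogue for the maximal Hausdorff quotient $KL^i(A)$ of $K^i(A)$. If $A$ satisfies the universal coefficient theorem (UCT), these are the unique maximal compact subgroups of $K^i(A)$ and $KL^i(A)$. We show that this fails without the UCT, for $i=0$ and $i=1$. We construct a separable $D$ with $K_*(D)=0$ and a class in $K^0(D)$ that lies in no compact subgroup, because a continuous homomorphism from $K^0(D)$ to a discrete group sends it to an element of infinite order. For arbitrary countable abelian groups $G_0,G_1$ we then find a separable $A$ with $K_j(A)\cong G_j$ such that, for both $i$, $k^i(A)$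 contains a copy of $\mathbb Z^{\mathbb N}$ in which no nonzero element lies in a compact subgroup of $K^i(A)$. The construction combines the Kazhdan projection of $SL_3(\mathbb Z)$ with a dimension-shifting swindle in a II$_1$ factor.
\end{abstract}


\section{The question and the answer}

\subsection{The question}
Let $A$ be a separable $C^*$-algebra and $i\in\{0,1\}$. Its $K$-homology $K^i(A)=KK^i(A,\mathbb C)$ is a topological abelian group, which need not be Hausdorff; the topology is recalled in Section~\ref{sec:top}. Let $KL^i(A)=K^i(A)/\overline{\{0\}}$ be its maximal Hausdorff quotient. The index pairing with $K$-theory gives a homomorphism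
\[
\gamma:K^i(A)\to\operatorname{Hom}(K_i(A),\mathbb Z),
\]
which factors through $KL^i(A)$; we denote the induced map by $\gamma$ too. Put
\[
k^i(A)=\ker\bigl(\gamma:K^i(A)\to\operatorname{Hom}(K_i(A),\mathbb Z)\bigr),\qquad
kl^i(A)=\ker\bigl(\gamma:KL^i(A)\to\operatorname{Hom}(K_i(A),\mathbb Z)\bigr).
\]
Thus $k^i(A)$ consists of the classes that integer-valued indices cannot see. Throughout, ``compact'' means that every open cover has a finite subcover; no Hausdorff condition is imposed.

One inclusion is always true. For $y\in K_i(A)$ the map $x\mapsto\gamma(x)(y)$ is continuous into the discrete group $\mathbb Z$ (Section~\ref{sec:top}). It maps a compact subgroup onto a finite subgroup of $\mathbb Z$, that is, to $0$. Hence \emph{every compact subgroup of $K^i(A)$ is contained in $k^i(A)$}, and similarly every compact subgroup of $KL^i(A)$ is contained in $kl^i(A)$. So $k^i(A)$ is the unique maximal compact subgroup as soon as it is compact.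

If $A$ satisfies the UCT, there is an exact sequence
\[
0\to\operatorname{Ext}(K_{1-i}(A),\mathbb Z)\to K^i(A)\xrightarrow{\ \gamma\ }\operatorname{Hom}(K_i(A),\mathbb Z)\to0,
\]
so $k^i(A)\cong\operatorname{Ext}(K_{1-i}(A),\mathbb Z)$. Small examples suggest compactness. If $K_{1-i}(A)=\mathbb Z/d$, this group is $\mathbb Z/d$. If $K_{1-i}(A)=\mathbb Z[\frac12]$, it is $\mathbb Z_2/\mathbb Z$, the quotient of the compact group of $2$-adic integers by the dense subgroup $\mathbb Z$; in the quotient topology it is compact with trivial Hausdorff quotient. Indeed, by a result of Brown, Douglas and Fillmore, for $A$ satisfying the UCT, $k^i(A)$ is the unique maximal compact subgroup of $K^i(A)$, and $kl^i(A)$ that of $KL^i(A)$. Willett \cite{Willett} raised the question whether the UCT is needed here. It is.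

\begin{theorem}\label{thm:A}
There are a separable $C^*$-algebra $D$ with $K_0(D)=K_1(D)=0$, a discrete abelian group $G$, a continuous homomorphism $h:K^0(D)\to G$, and a class $x\in K^0(D)$ such that $h(x)$ has infinite order. Consequently $k^0(D)=K^0(D)$ and $kl^0(D)=KL^0(D)$ are not compact. Likewise $k^1(SD)$ and $kl^1(SD)$ are not compact, where $SD=C_0(0,1)\otimes D$.
\end{theorem}

\begin{theorem}\label{thm:B}
For any countable abelian groups $G_0,G_1$ there is a separable $C^*$-algebra $A$ with $K_j(A)\cong G_j$ for $j=0,1$ such that for both $i=0,1$ there is a subgroup $\Lambda_i\subseteq k^i(A)$, topologically isomorphic to $\mathbb Z^{\mathbb N}$ (the product of discrete groups), with the following properties.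
\begin{enumerate}
\item No nonzero element of $\Lambda_i$ lies in a compact subgroup of $K^i(A)$.
\item $\Lambda_i$ maps homeomorphically onto a closed subgroup of $KL^i(A)$ contained in $kl^i(A)$, and no nonzero element of the image lies in a compact subgroup of $KL^i(A)$.
\end{enumerate}
In particular $kl^i(A)$ is neither locally compact nor a union of compact subgroups.
\end{theorem}

Thus no hypothesis on the groups $K_*(A)$ alone can replace the UCT.

\subsection{The strategy}\label{sec:strategy}
If $K_*(D)=0$, then $k^0(D)=K^0(D)$, so we must find a class in $K^0(D)$ that is large in a sense ordinary indices do not detect. We use indices \emph{with coefficients}. For separable $X$, a class $y\in K_0(D\otimes X)$ gives a homomorphism $h_y:K^0(D)\to K_0(X)$, and $h_y$ is continuous for the \emph{discrete} topology on $K_0(X)$. Although $K_*(D)=0$, the group $K_0(D\otimes X)$ may be nonzero when $D$ fails the UCT.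

To produce such a $D$, start with an extension $0\to J\to E\xrightarrow{\theta}B\to0$, where $J$ is the algebra of compact operators. Excision says that the map from $J$ to the mapping cone $C_\theta$ is an isomorphism on $K$-theory, so the cone $D$ of this map has $K_*(D)=0$. The minimal tensor product is not exact, however: the kernel $L$ of $\theta\otimes\mathrm{id}_X$ can be larger than $J\otimes X$, and then $K_0(J\otimes X)\to K_0(C_\theta\otimes X)$ need not be injective. Any element of its kernel lifts to $K_0(D\otimes X)$.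

It therefore suffices to find $E$ and $X$ and a projection $P_1\in X$ such that $[P_1]\in K_0(X)\cong K_0(J\otimes X)$ has infinite order but vanishes in $K_0(L)$. A trace on $X$ gives the infinite order. The vanishing comes from a swindle: $L$ contains a projection $q$ that is equivalent in $L$ to $q-q_1$, where $q_1\le q$ represents $[P_1]$. Section~\ref{sec:toy} shows the swindle in a toy case. Sections~\ref{sec:ingredients} and~\ref{sec:kernel} realize it inside a tensor product, Section~\ref{sec:D} proves Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}.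

\subsection{Conventions}
$\otimes$ is the minimal (spatial) tensor product, $\mathbb K(H)$ is the algebra of compact operators on $H$, $S=C_0(0,1)$, $SA=S\otimes A$, $\mathbb N=\{1,2,\dots\}$ and $\bar{\mathbb N}=\mathbb N\cup\{\infty\}$. We write $K_i(A)=KK^i(\mathbb C,A)$. For separable $X$, let $\tau_X:KK^i(A,B)\to KK^i(A\otimes X,B\otimes X)$ be Kasparov's exterior product with $1_X$. It is compatible with Kasparov products, $\tau_X([\beta])=[\beta\otimes\mathrm{id}_X]$ for a $*$-homomorphism $\beta$, and $\tau_Y\tau_X=\tau_{X\otimes Y}$ up to the obvious identifications. The Kasparov product is associative and biadditive, and degrees are read modulo $2$ by Bott periodicity.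

\section{The topology and index pairings with coefficients}\label{sec:top}

All we need about the topology is the following theorem of Dadarlat \cite{Dadarlat}. For separable $A$, the group $K^0(A)$ is a pseudometrizable topological group, and its topology is characterized by \emph{Pimsner's condition}: $x_n\to x_\infty$ if and only if there is $\tilde x\in KK(A,C(\bar{\mathbb N}))$ with $(\mathrm{ev}_n)_*\tilde x=x_n$ for all $n\in\bar{\mathbb N}$. Applying this to $SA$ and using the natural isomorphism $KK^1(A,\cdot)\cong KK(SA,\cdot)$, we get the same statement for $K^1(A)$ with $KK^1(A,C(\bar{\mathbb N}))$.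

For separable $A,X$ and $y\in K_i(A\otimes X)$ define
\[
h_y:K^i(A)\to K_0(X),\qquad h_y(x)=y\otimes_{A\otimes X}\tau_X(x).
\]
For $X=\mathbb C$ this is the index pairing: $h_y(x)=\gamma(x)(y)$. For a $*$-homomorphism $\kappa:A\to A'$, $y\in K_i(A\otimes X)$ and $x\in K^i(A')$, associativity gives
\begin{equation}\label{eq:nat}
h_{(\kappa\otimes\mathrm{id}_X)_*y}(x)=y\otimes\tau_X([\kappa])\otimes\tau_X(x)=h_y(\kappa^*x).
\end{equation}

\begin{lemma}\label{lem:cont}
$h_y$ is a continuous homomorphism for the discrete topology on $K_0(X)$, and it factors through a continuous homomorphism $\bar h_y:KL^i(A)\to K_0(X)$.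
\end{lemma}

\begin{proof}
Biadditivity makes $h_y$ a homomorphism. As $K^i(A)$ is pseudometrizable, it suffices to check sequential continuity. Let $x_n\to x_\infty$, choose $\tilde x$ as in Pimsner's condition, and put $z=y\otimes\tau_X(\tilde x)\in K_0(C(\bar{\mathbb N})\otimes X)$. By naturality $h_y(x_n)=(\mathrm{ev}_n)_*z$ for every $n\in\bar{\mathbb N}$. The extension
\[
0\to C_0(\mathbb N,X)\to C(\bar{\mathbb N},X)\xrightarrow{\mathrm{ev}_\infty}X\to0
\]
is split by constant functions. Hence $z$ differs from the constant class with value $(\mathrm{ev}_\infty)_*z$ by an element of $K_0(C_0(\mathbb N,X))=\bigoplus_{\mathbb N}K_0(X)$. Such an element has only finitely many nonzero coordinates, so $(\mathrm{ev}_n)_*z=(\mathrm{ev}_\infty)_*z$ for all large $n$; that is, $h_y(x_n)=h_y(x_\infty)$. Finally, $\ker h_y$ is closed, hence contains $\overline{\{0\}}$, and the induced map on the quotient group is continuous.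
\end{proof}

With $X=\mathbb C$ the lemma shows that $\gamma$ descends to $KL^i(A)$ and that $kl^i(A)$, an intersection of kernels of continuous maps to $\mathbb Z$, is closed in $KL^i(A)$.

\begin{corollary}\label{cor:detect}
If $h_y(x)$ has infinite order in $K_0(X)$, then $x$ lies in no compact subgroup of $K^i(A)$, and its image lies in no compact subgroup of $KL^i(A)$.
\end{corollary}

\begin{proof}
A continuous homomorphism to a discrete group maps a compact subgroup onto a compact, hence finite, subgroup, all of whose elements have finite order. Apply this to $h_y$ and $\bar h_y$.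
\end{proof}

\section{The swindle in a toy case}\label{sec:toy}

Let $R$ be the hyperfinite II$_1$ factor with its trace $\tau$, acting on $L^2(R)$. Recall that two projections in $R$ of equal trace are equivalent, and that a projection of trace $t$ has subprojections of every trace in $[0,t]$. Choose orthogonal projections $P_n\in R$ with $\tau(P_n)=2^{-n}$ and $\sum_{n\ge1}P_n=1$. Let $V_n=(\mathbb C^2)^{\otimes(n-1)}$, so $V_1=\mathbb C$ and $\dim V_n=2^{n-1}$, and let $H=\bigoplus_nV_n$. Then
\[
\dim(V_n)\cdot\tau(P_n)=2^{n-1}\cdot2^{-n}=\tfrac12\qquad\text{for every }n .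
\]
So the infinitely many projections $q_n=1_{V_n}\otimes P_n$ on $H\otimes L^2(R)$ all have the same size. They are equivalent, and the equivalence can be written down. Split $P_n=g_0^{(n)}+g_1^{(n)}$ into projections of trace $2^{-n-1}$ and choose partial isometries $y_i^{(n)}\in R$ with initial projection $g_i^{(n)}$ and final projection $P_{n+1}$. Let $s_i:V_n\to V_{n+1}=V_n\otimes\mathbb C^2$ be $\eta\mapsto\eta\otimes\delta_i$, $i=0,1$. Then
\[
w_n=s_0\otimes y_0^{(n)}+s_1\otimes y_1^{(n)}:\ V_n\otimes P_nL^2(R)\to V_{n+1}\otimes P_{n+1}L^2(R)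
\]
is unitary: it cuts $P_n$ in two halves and carries each half onto $P_{n+1}$, placing the results in the two copies of $V_n$ inside $V_{n+1}$. Let $u_i=\sum_ns_i$ and $v_i=\sum_ny_i^{(n)}$. With $q=\sum_nq_n$, the operator
\[
W=q\,(u_0\otimes v_0+u_1\otimes v_1)\,q=\sum_nw_n\quad\text{satisfies}\quad W^*W=q,\qquad WW^*=q-q_1 .
\]
So $q$ is equivalent to $q-q_1$, whereas $q_1=e\otimes P_1$ with $e$ of rank one, and $\tau(P_1)>0$.

Moreover, $u_0\otimes v_0+u_1\otimes v_1$ is a finite sum of elementary tensors. What is missing is the projection $q$. It is an infinite ``diagonal'' sum $\sum_n1_{V_n}\otimes P_n$, and nothing so far puts it in a tensor product $E\otimes X$ of two separable $C^*$-algebras with $u_i\in E$ and $v_i\in X$. Property (T) does this. If a group $\Gamma$ with property (T) acts on the $n$-th summand of $H$ by an irreducible representation $\pi_n$, and on $P_nL^2(R)$ by the conjugate $\overline{\pi_n}$, with the $\pi_n$ pairwise inequivalent, then by Schur's lemma the invariant vectors of the tensor product sit exactly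 on the diagonal, and the projection onto them belongs to $E\otimes X$.

The price is that the dimensions $k_n$ of the $\pi_n$ will grow. This has two effects. First, $P_n$ must have room for $k_n\times k_n$ matrices, and the traces $\tau(P_n)$ must still have a finite sum. We replace the multiplicity base $2$ by $8$, for which the crude bound $k_n\le6^{n-1}$ suffices. Second, we must compare $\mathbb C^{k_n}$ with $\mathbb C^{k_{n+1}}$. As a result $W$ will only be bounded below on the range of $q$, and for this we need the ratios $k_{n+1}/k_n$ to be bounded.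

\section{The ingredients}\label{sec:ingredients}

\subsection{The Kazhdan projection}
Let $\Gamma=SL_3(\mathbb Z)$ with a finite symmetric generating set $F$. It has Kazhdan's property (T): there is $\varepsilon>0$ such that $\max_{s\in F}\|\sigma(s)\xi-\xi\|\ge\varepsilon$ for every unitary representation $\sigma$ without nonzero fixed vectors and every unit vector $\xi$.

\begin{lemma}\label{lem:kazhdan}
There is a projection $p$ in the full group algebra $C^*(\Gamma)$ that every unitary representation $\sigma$ of $\Gamma$ maps to the projection onto the $\sigma(\Gamma)$-fixed vectors.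
\end{lemma}

\begin{proof}
Let $a=\frac1{|F|}\sum_{s\in F}s$, which is self-adjoint because $F$ is symmetric. For a unit vector $\xi$, taking real parts gives
\[
\langle\sigma(a)\xi,\xi\rangle=\frac1{|F|}\sum_{s\in F}\operatorname{Re}\langle\sigma(s)\xi,\xi\rangle=1-\frac1{2|F|}\sum_{s\in F}\|\sigma(s)\xi-\xi\|^2 .
\]
Hence $\sigma(a)\xi=\xi$ if and only if $\xi$ is fixed by $F$, that is, by $\Gamma$. On the orthogonal complement of the fixed vectors, property (T) gives $\sigma(a)\le1-\frac{\varepsilon^2}{2|F|}$. Using a faithful representation of $C^*(\Gamma)$ we get $\mathrm{sp}(a)\subseteq[-1,1-\frac{\varepsilon^2}{2|F|}]\cup\{1\}$. So $p=\chi_{\{1\}}(a)$ is obtained by continuous functional calculus, and $\sigma(p)$ is the projection onto $\ker(1-\sigma(a))$.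
\end{proof}

The spectral gap is essential here: it makes $p$ an element of $C^*(\Gamma)$ and not merely of its bidual.

\begin{lemma}\label{lem:reps}
There are pairwise inequivalent irreducible representations $\pi_n:\Gamma\to U(k_n)$, $n\ge1$, with
\[
1=k_1<k_2<k_3<\cdots,\qquad k_{n+1}\le6k_n .
\]
In particular $k_n\le6^{n-1}$ and $\sum_nk_n8^{-n}<\infty$.
\end{lemma}

\begin{proof}
Let $\pi_1$ be trivial and let $\ell_2<\ell_3<\cdots$ be the primes, so $\ell_2=2$. For $n\ge2$ let $\Gamma$ act through the surjection $\Gamma\to SL_3(\mathbb F_{\ell_n})$ (the target is generated by elementary matrices, which lift) on the projective plane $\mathbb P^2(\mathbb F_{\ell_n})$, which has $\ell_n^2+\ell_n+1$ points. This action is doubly transitive: distinct points are spanned by independent vectors, these extend to a basis, and rescaling the third vector makes determinants agree. Hence the permutation representation has commutant of dimension $2$, the number of orbits on pairs of points, and its restriction $\pi_n$ to $\ell^2(\mathbb P^2(\mathbb F_{\ell_n}))\ominus\mathbb C1$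 is irreducible, of dimension $k_n=\ell_n^2+\ell_n$. The dimensions are strictly increasing, so the $\pi_n$ are pairwise inequivalent. We have $k_2=6=6k_1$. For $n\ge2$, Bertrand's postulate gives $\ell_{n+1}\le2\ell_n-1$, so $k_{n+1}=\ell_{n+1}(\ell_{n+1}+1)\le(2\ell_n-1)2\ell_n\le4k_n$. Finally, $\sum_nk_n8^{-n}\le\frac18\sum_n(3/4)^{n-1}<\infty$.
\end{proof}

Fix such $\pi_n$ and write $\pi_n(g)=(\pi_n(g)_{ab})\in M_{k_n}$. Only the properties stated in Lemmas~\ref{lem:kazhdan} and~\ref{lem:reps} will be used.

\subsection{The algebra $E$}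
Let $V_n=(\mathbb C^8)^{\otimes(n-1)}$, so $V_1=\mathbb C$, and
\[
H=\bigoplus_{n\ge1}\mathbb C^{k_n}\otimes V_n .
\]
For $0\le i\le7$ let $s_i:V_n\to V_{n+1}$, $s_i\eta=\eta\otimes\delta_i$; then $s_i^*s_j=\delta_{ij}1$ and $\sum_is_is_i^*=1_{V_{n+1}}$. Let $\iota_n:\mathbb C^{k_n}\to\mathbb C^{k_{n+1}}$ be the isometry $e_a\mapsto e_a$. Put
\[
\pi(g)=\bigoplus_n\pi_n(g)\otimes1_{V_n},\qquad u_i=\sum_n\iota_n\otimes s_i\in B(H),\qquad
E=C^*\bigl(\mathbb K(H),\pi(\Gamma),u_0,\dots,u_7\bigr).
\]
Each $u_i$ is an isometry mapping the $n$-th summand of $H$ into the $(n+1)$-st. The algebra $E$ is separable. Write $J=\mathbb K(H)$ and let $\theta:E\to B=E/J$ be the quotient map.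

\subsection{The algebra $X$}
Let $R$, $\tau$ and $L^2(R)$ be as in Section~\ref{sec:toy}, and let $c^{-1}=\sum_nk_n8^{-n}$, which is finite by Lemma~\ref{lem:reps}. Choose orthogonal projections $P_n\in R$ with $\tau(P_n)=ck_n8^{-n}$ and $\sum_nP_n=1$, and matrix units $f^{(n)}_{ab}$ $(1\le a,b\le k_n)$ in $P_nRP_n$ with $\sum_af^{(n)}_{aa}=P_n$. Then
\[
\tau(f^{(n)}_{11})=c\,8^{-n},\qquad\text{so}\qquad \dim(V_n)\,\tau(f_{11}^{(n)})=c/8\ \text{ for every }n,
\]
as in the toy case. Split $f^{(n)}_{11}=\sum_{i=0}^7g^{(n)}_i$ into orthogonal projections of trace $c8^{-n-1}=\tau(f_{11}^{(n+1)})$ and choose $y_i^{(n)}\in R$ with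
\[
y_i^{(n)*}y_i^{(n)}=g_i^{(n)},\qquad y_i^{(n)}y_i^{(n)*}=f_{11}^{(n+1)} .
\]
For $i\ne j$ we have
\begin{equation}\label{eq:yy}
y_i^{(n)}y_j^{(n)*}=y_i^{(n)}g_i^{(n)}g_j^{(n)}y_j^{(n)*}=0.
\end{equation}
(The products $y_i^{(n)*}y_j^{(n)}$ do not vanish, but in the swindle they will be multiplied by $s_i^*s_j=0$.) Put
\[
v_i=\sum_n\sum_{a=1}^{k_n}f^{(n+1)}_{a1}\,y_i^{(n)}f^{(n)}_{1a},\qquad
\rho(g)=\sum_n\sum_{a,b}\overline{\pi_n(g)_{ab}}\,f^{(n)}_{ab}.
\]
The $n$-th summand of $v_i$ is a partial isometry with initial projection $\sum_af^{(n)}_{a1}g_i^{(n)}f^{(n)}_{1a}\le P_n$ and final projection $\sum_{a\le k_n}f_{aa}^{(n+1)}\le P_{n+1}$. So the sum converges strongly to a partial isometry $v_i\in R$ with $v_iP_n=P_{n+1}v_iP_n$. Also $\rho:\Gamma\to U(R)$ is a homomorphism. Put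
\[
X=C^*\bigl(\rho(\Gamma),v_0,\dots,v_7,P_1\bigr)\subseteq R,
\]
a separable unital $C^*$-algebra with tracial state $\tau|_X$. Among the $P_n$ and $f^{(n)}_{ab}$, only $P_1$ is required to lie in $X$; the others are used as operators on $L^2(R)$.

\section{A projection in the kernel of $E\otimes X\to B\otimes X$}\label{sec:kernel}

The algebra $E\otimes X$ acts faithfully on $H\otimes L^2(R)$. Let
\[
L=\ker\bigl(\theta\otimes\mathrm{id}_X:E\otimes X\to B\otimes X\bigr),
\]
an ideal containing $J\otimes X$. Let $q\in E\otimes X$ be the image of the Kazhdan projection $p$ under the $*$-homomorphism $C^*(\Gamma)\to E\otimes X$, $g\mapsto\pi(g)\otimes\rho(g)$. We first compute $q$, then show $q\in L$, and then perform the swindle inside $L$.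

\begin{lemma}\label{lem:q}
Define $T_n:V_n\otimes f_{11}^{(n)}L^2(R)\to H\otimes L^2(R)$ by
\[
T_n(\eta\otimes\zeta)=k_n^{-1/2}\sum_a(e_a\otimes\eta)\otimes f^{(n)}_{a1}\zeta .
\]
Then $T_n$ is an isometry, and $q=\sum_nq_n$ (strong sum of orthogonal projections), where
\[
q_n=T_nT_n^*=\frac1{k_n}\sum_{a,b}e_{ab}\otimes1_{V_n}\otimes f^{(n)}_{ab}.
\]
In particular $q_1=e\otimes P_1\in J\otimes X$, where $e\in J$ is the rank-one projection onto the first summand $\mathbb C^{k_1}\otimes V_1=\mathbb C$ of $H$.
\end{lemma}

\begin{proof}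
By Lemma~\ref{lem:kazhdan}, $q$ is the projection onto the vectors fixed by $\pi\otimes\rho$. Identify $P_mL^2(R)\cong\mathbb C^{k_m}\otimes f_{11}^{(m)}L^2(R)$ by $f_{a1}^{(m)}\zeta\leftrightarrow e_a\otimes\zeta$. Since $\rho(g)f^{(m)}_{a1}\zeta=\sum_b\overline{\pi_m(g)_{ba}}f_{b1}^{(m)}\zeta$, the representation on $(\mathbb C^{k_n}\otimes V_n)\otimes P_mL^2(R)$ is $\pi_n\otimes\overline{\pi_m}$ with multiplicity space $V_n\otimes f_{11}^{(m)}L^2(R)$. A vector $\sum_{a,b}t_{ab}\,e_a\otimes e_b$ is fixed by $\pi_n\otimes\overline{\pi_m}$ if and only if its matrix satisfies $\pi_n(g)\,t\,\pi_m(g)^*=t$ for all $g$. By Schur's lemma, $t=0$ if $n\ne m$, and $t$ is scalar if $n=m$. So the fixed vectors for $n=m$ are spanned by the unit vector $k_n^{-1/2}\sum_ae_a\otimes e_a$, tensored with the multiplicity space; this is the range of $T_n$. Thus $T_n$ is isometric and $q=\sum_nT_nT_n^*$. For $\zeta\in f_{11}^{(n)}L^2(R)$ we have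
\begin{equation}\label{eq:Tstar}
T_n^*\bigl((e_a\otimes\eta)\otimes f^{(n)}_{b1}\zeta\bigr)=k_n^{-1/2}\delta_{ab}\,\eta\otimes\zeta ,
\end{equation}
which gives the formula for $q_n$. For $n=1$ we have $k_1=1$, $V_1=\mathbb C$ and $f_{11}^{(1)}=P_1$.
\end{proof}

The next proposition is where the finite dimensionality of the $V_n$ enters: $q$ is not in $J\otimes X$ in any obvious way, but its slices by vectors of $L^2(R)$ are compact, and this is enough to put it in $L$.

\begin{proposition}\label{prop:inL}
$q\in L$.
\end{proposition}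

\begin{proof}
For $\zeta,\zeta'\in L^2(R)$ let $\omega(T)=\langle T\zeta,\zeta'\rangle$. For a $C^*$-algebra $C$ represented faithfully on a Hilbert space, the slice map $\mathrm{id}\otimes\omega:C\otimes X\to C$, $b\otimes x\mapsto\omega(x)b$, is given by $\langle(\mathrm{id}\otimes\omega)(t)\xi,\xi'\rangle=\langle t(\xi\otimes\zeta),\xi'\otimes\zeta'\rangle$. So its norm is at most $\|\zeta\|\|\zeta'\|$, and $t=0$ if and only if all such slices of $t$ vanish. Apply this to $t=(\theta\otimes\mathrm{id}_X)(q)\in B\otimes X$. Slices commute with $\theta$, so we need $(\mathrm{id}\otimes\omega)(q)\in J=\ker\theta$ for all $\zeta,\zeta'$. By sesquilinearity and norm continuity in $(\zeta,\zeta')$, and since $J$ is closed, it suffices to take $\zeta\in P_nL^2(R)$ and $\zeta'\in P_mL^2(R)$ for arbitrary $n,m$. Since $(1\otimes P_m)q(1\otimes P_n)=\delta_{mn}q_n$, Lemma~\ref{lem:q} gives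
\[
(\mathrm{id}\otimes\omega)(q)=\delta_{mn}\frac1{k_n}\sum_{a,b}\omega(f_{ab}^{(n)})\,e_{ab}\otimes1_{V_n},
\]
which has finite rank because $V_n$ is finite-dimensional.
\end{proof}

\begin{proposition}\label{prop:swindle}
There is $w\in L$ with $w^*w=q$ and $ww^*=q-q_1$. Hence $[q_1]=0$ in $K_0(L)$.
\end{proposition}

\begin{proof}
Let $U=\sum_{i=0}^7u_i\otimes v_i$ and $W=qUq\in E\otimes X$. Since $u_i$ maps the $n$-th summand of $H$ to the $(n+1)$-st and $v_iP_n=P_{n+1}v_iP_n$, we have $q_mUq_n=0$ unless $m=n+1$; so $W=\sum_nq_{n+1}Uq_n$ strongly.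

We compute $T_{n+1}^*UT_n$. Let $\eta\in V_n$ and $\zeta\in f_{11}^{(n)}L^2(R)$. Then $v_if_{a1}^{(n)}\zeta=f_{a1}^{(n+1)}y_i^{(n)}\zeta$, so
\[
UT_n(\eta\otimes\zeta)=k_n^{-1/2}\sum_i\sum_{a\le k_n}(e_a\otimes s_i\eta)\otimes f_{a1}^{(n+1)}y_i^{(n)}\zeta .
\]
By \eqref{eq:Tstar}, each of the $k_n$ terms with a given $i$ contributes $k_n^{-1/2}k_{n+1}^{-1/2}\,s_i\eta\otimes y_i^{(n)}\zeta$ after applying $T_{n+1}^*$. Therefore
\[
T_{n+1}^*UT_n=\Bigl(\frac{k_n}{k_{n+1}}\Bigr)^{1/2}w_n,\qquad
w_n=\sum_is_i\otimes y_i^{(n)}:V_n\otimes f^{(n)}_{11}L^2(R)\to V_{n+1}\otimes f_{11}^{(n+1)}L^2(R).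
\]
Each $w_n$ is unitary: by $s_i^*s_j=\delta_{ij}1$ and by \eqref{eq:yy},
\begin{align*}
w_n^*w_n&=\sum_{i,j}s_i^*s_j\otimes y_i^{(n)*}y_j^{(n)}=1\otimes\sum_ig_i^{(n)}=1\otimes f_{11}^{(n)},\\
w_nw_n^*&=\sum_{i,j}s_is_j^*\otimes y_i^{(n)}y_j^{(n)*}=\sum_is_is_i^*\otimes f_{11}^{(n+1)}=1\otimes f_{11}^{(n+1)},
\end{align*}
and these are the identities of the two spaces. Hence $\tilde w_n=T_{n+1}w_nT_n^*$ is a partial isometry from $q_n$ onto $q_{n+1}$, and
\[
W=\sum_n\Bigl(\frac{k_n}{k_{n+1}}\Bigr)^{1/2}\tilde w_n,\qquad W^*W=\sum_n\frac{k_n}{k_{n+1}}\,q_n\ \ge\ \frac16\,q ,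
\]
by $k_{n+1}\le6k_n$. So $W^*W$ is invertible in the corner $q(E\otimes X)q$, and with the inverse taken there,
\[
w=W(W^*W)^{-1/2}=\sum_n\tilde w_n\in q(E\otimes X)q
\]
satisfies $w^*w=q$ and $ww^*=\sum_{n\ge1}q_{n+1}=q-q_1$. As $q\in L$ and $L$ is an ideal, $w=qw\in L$. In $K_0(L)$ we get $[q]=[q-q_1]=[q]-[q_1]$, so $[q_1]=0$.
\end{proof}

\begin{remark}
Under $K_0(J\otimes X)\cong K_0(X)$ the class $[q_1]$ corresponds to $[P_1]$, which has infinite order because $\tau(P_1)>0$. So $K_0(J\otimes X)\to K_0(L)$ is not injective; in particular $L\ne J\otimes X$, and $-\otimes X$ is not exact. The swindle does not contradict the existence of the trace: $(\mathrm{Tr}\otimes\tau)(q_n)=\dim(V_n)\tau(f_{11}^{(n)})=c/8$ for all $n$, so $q$ has infinite trace.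
\end{remark}

\section{The algebra $D$ and the proof of Theorem~\ref{thm:A}}\label{sec:D}

For a $*$-homomorphism $\beta:A_1\to A_2$ let
\[
C_\beta=\{(a,f)\in A_1\oplus C([0,1],A_2):f(0)=0,\ f(1)=\beta(a)\}
\]
be its mapping cone. In the six-term sequence of $0\to SA_2\to C_\beta\to A_1\to0$ the connecting maps are, up to sign and the suspension isomorphism, the maps $\beta_*:K_*(A_1)\to K_*(A_2)$. In particular $K_0(C_\beta)\to K_0(A_1)\xrightarrow{\beta_*}K_0(A_2)$ is exact, and $K_*(C_\beta)=0$ if $\beta_*$ is an isomorphism. Although $-\otimes X$ is not exact, it is compatible with mapping cones.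

\begin{lemma}\label{lem:cones}
The inclusion of $C_\beta\otimes X$ in $(A_1\otimes X)\oplus C([0,1],A_2\otimes X)$ has range $C_{\beta\otimes\mathrm{id}_X}$.
\end{lemma}

\begin{proof}
The minimal tensor product preserves inclusions, so $C_\beta\otimes X$ does embed there, clearly inside $C_{\beta\otimes\mathrm{id}_X}$. Its range contains $S(A_2\otimes X)$, the kernel of the coordinate map $C_{\beta\otimes\mathrm{id}_X}\to A_1\otimes X$. The image of the range in $A_1\otimes X$ is a $C^*$-algebra that contains every elementary tensor $a\otimes x$, as the image of $(a,t\mapsto t\beta(a))\otimes x$; so it is all of $A_1\otimes X$. Hence the range is everything.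
\end{proof}

Now let
\[
\varphi:J\to C_\theta,\quad\varphi(a)=(a,0),\qquad D=C_\varphi,\qquad \mathrm{ev}:D\to J,\quad(a,f)\mapsto a .
\]
The algebra $D$ is separable. The point of passing to $C_\theta$ is that $C_\theta$ has the same $K$-theory as $J$, while $C_\theta\otimes X$ receives a map from all of $L$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{$K_*(D)=0$.} Since $\theta$ is onto, $(b,f)\mapsto f$ induces $C_\theta/\varphi(J)\cong\{f\in C([0,1],B):f(0)=0\}$, and this is contractible. So $\varphi_*$ is an isomorphism on $K_*$, whence $K_*(D)=0$. Therefore $k^i(D)=K^i(D)$ and $kl^i(D)=KL^i(D)$.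

\emph{A class in $K_0(D\otimes X)$.} By Lemma~\ref{lem:cones} for $\varphi$ and for $\theta$, we have $D\otimes X=C_{\varphi\otimes\mathrm{id}_X}$ and $C_\theta\otimes X=C_{\theta\otimes\mathrm{id}_X}$. Under the first identification $\mathrm{ev}\otimes\mathrm{id}_X$ is the coordinate map to $J\otimes X$. Under the second, $\varphi\otimes\mathrm{id}_X$ is the composite
\[
J\otimes X\hookrightarrow L\to C_{\theta\otimes\mathrm{id}_X},\qquad l\mapsto(l,0).
\]
By Proposition~\ref{prop:swindle}, $[q_1]\in K_0(J\otimes X)$ vanishes in $K_0(L)$, hence in $K_0(C_\theta\otimes X)$. By exactness of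
\[
K_0(D\otimes X)\xrightarrow{(\mathrm{ev}\otimes\mathrm{id}_X)_*}K_0(J\otimes X)\xrightarrow{(\varphi\otimes\mathrm{id}_X)_*}K_0(C_\theta\otimes X)
\]
there is $y\in K_0(D\otimes X)$ with $(\mathrm{ev}\otimes\mathrm{id}_X)_*y=[q_1]=[e\otimes P_1]$.

\emph{The class $x$.} Let $\epsilon:\mathbb C\to J$, $\lambda\mapsto\lambda e$, and let $m\in KK(J,\mathbb C)$ be the Morita equivalence inverse to $[\epsilon]$. Put $x=\mathrm{ev}^*(m)\in K^0(D)$. By \eqref{eq:nat},
\[
h_y(x)=[e\otimes P_1]\otimes\tau_X(m)=[P_1]\otimes\tau_X([\epsilon]\otimes_Jm)=[P_1]\in K_0(X).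
\]
Since $\tau_*([P_1])=\tau(P_1)>0$, this class has infinite order. By Lemma~\ref{lem:cont}, $h=h_y$ is continuous into the discrete group $G=K_0(X)$. By Corollary~\ref{cor:detect}, $x$ lies in no compact subgroup of $K^0(D)=k^0(D)$ and its image lies in no compact subgroup of $KL^0(D)=kl^0(D)$. So neither group is compact.

\emph{Degree $1$.} Let $t\in KK^1(S,\mathbb C)$ be invertible (Bott periodicity), and put
\[
x'=\tau_D(t)\otimes_Dx\in K^1(SD),\qquad y'=y\otimes\tau_{D\otimes X}(t^{-1})\in K_1(SD\otimes X).
\]
By associativity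
\[
h_{y'}(x')=y\otimes\tau_{D\otimes X}(t^{-1}\otimes_St)\otimes\tau_X(x)=h_y(x)=[P_1].
\]
(With another sign convention one may get $-[P_1]$; then replace $y'$ by $-y'$.) Since $K_*(SD)=0$, we have $k^1(SD)=K^1(SD)$ and $kl^1(SD)=KL^1(SD)$, and Corollary~\ref{cor:detect} shows that neither is compact.
\end{proof}

\begin{remark}
That $D$ fails the UCT can be seen directly: the UCT and $K_*(D)=0$ would give $K^0(D)=0$, but $x\ne0$. The construction relies on property (T), and we make no claim about nuclear $A$. A nuclear counterexample would be a nuclear algebra failing the UCT, whose existence is an open problem.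
\end{remark}

\section{Prescribed $K$-theory and a copy of $\mathbb Z^{\mathbb N}$}\label{sec:B}

To prove Theorem~\ref{thm:B} we add to an algebra with the given $K$-theory countably many copies of $D$ and of $SD$, none of which contributes to $K$-theory. Write $c_0=c_0(\mathbb N)$.

\subsection{An algebra with prescribed $K$-theory}

\begin{lemma}\label{lem:Ktheory}
For countable abelian groups $G_0,G_1$ there is a separable $A_0$ with $K_j(A_0)\cong G_j$.
\end{lemma}

\begin{proof}
Let $G$ be a countable abelian group. Choose countable sets $I_0,I_1$ and an exact sequence $0\to\mathbb Z^{(I_1)}\xrightarrow{\alpha}\mathbb Z^{(I_0)}\to G\to0$ of direct sums, and let $(a_{jk})$ be the matrix of $\alpha$; for each $j\in I_1$ only finitely many $a_{jk}$ are nonzero. Identify $S$ with the functions on the circle vanishing at $1$, and let $\mu_a:S\to S$ be induced by $z\mapsto z^a$; so $\mu_0=0$, and $\mu_a$ is multiplication by $a$ on $K_1(S)=\mathbb Z$. Let $e_{jj}$ $(j\in I_1)$ be orthogonal rank-one projections in $\mathbb K=\mathbb K(\ell^2(\mathbb N))$.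 Define
\[
\psi:c_0(I_1)\otimes S\to c_0(I_0)\otimes S\otimes\mathbb K,\qquad\psi\bigl((f_j)_j\bigr)_k=\sum_j\mu_{a_{jk}}(f_j)\otimes e_{jj}.
\]
For fixed $k$ the summands are orthogonal and $\|f_j\|\to0$, so the sum converges in norm. Given $\varepsilon>0$, only finitely many $j$ have $\|f_j\|\ge\varepsilon$, and each of them contributes to only finitely many $k$; for all other $k$ we have $\|\psi(f)_k\|\le\varepsilon$. So $\psi$ is a well-defined $*$-homomorphism. It induces $\alpha$ on $K_1$, and both algebras have $K_0=0$. The six-term sequence of the mapping cone gives $K_0(C_\psi)\cong\operatorname{coker}\alpha\cong G$ and $K_1(C_\psi)\cong\ker\alpha=0$. Let $\psi_0,\psi_1$ be the maps so obtained for $G_0$ and $G_1$, and put $A_0=C_{\psi_0}\oplus SC_{\psi_1}$.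
\end{proof}

\subsection{Integer sequences as $K$-homology classes of $c_0$}
The next lemma lets us form ``infinite sums'' of multiples of one Kasparov class using only $*$-homomorphisms. For $n\in\mathbb N$ let $\delta_n:\mathbb C\to c_0$ be the inclusion of the $n$-th coordinate.

\begin{lemma}\label{lem:lambda}
There is a homomorphism $\lambda:\mathbb Z^{\mathbb N}\to KK(c_0,\mathbb C)$ with $\delta_n^*\lambda(\mathbf m)=m_n\in\mathbb Z=KK(\mathbb C,\mathbb C)$ for all $n$. If $\mathbf m^{(j)}\to\mathbf m^{(\infty)}$ in $\mathbb Z^{\mathbb N}$, there is $\tilde\lambda\in KK(c_0,C(\bar{\mathbb N}))$ with $(\mathrm{ev}_j)_*\tilde\lambda=\lambda(\mathbf m^{(j)})$ for all $j\in\bar{\mathbb N}$.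
\end{lemma}

\begin{proof}
Let $\mathcal H=\ell^2(\mathbb N\times\mathbb N)$, and for $r\ge0$ let $Q_{n,r}$ be the projection onto the span of the basis vectors indexed by $(n,1),\dots,(n,r)$. For $\mathbf m\in\mathbb Z^{\mathbb N}$ with all $m_n\ge0$ define
\[
\nu_{\mathbf m}:c_0\to\mathbb K(\mathcal H),\qquad\nu_{\mathbf m}(f)=\sum_nf(n)\,Q_{n,m_n},
\]
which converges in norm because $f(n)\to0$ and the projections are orthogonal. Regard $[\nu_{\mathbf m}]$ as an element of $KK(c_0,\mathbb K(\mathcal H))\cong KK(c_0,\mathbb C)$. Clearly $\delta_n^*[\nu_{\mathbf m}]=[Q_{n,m_n}]=m_n$.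

For nonnegative $\mathbf m,\mathbf m'$ the homomorphisms $\nu_{\mathbf m}\oplus\nu_{\mathbf m'}$ and $\nu_{\mathbf m+\mathbf m'}\oplus0$ into $\mathbb K(\mathcal H\oplus\mathcal H)$ send the $n$-th coordinate unit to projections of the same finite rank $m_n+m_n'$ in the same infinite-dimensional block. So they are conjugate by a block-diagonal unitary of $\mathcal H\oplus\mathcal H$. The unitary group of $B(\mathcal H\oplus\mathcal H)$ is norm-path-connected; hence they are homotopic and $[\nu_{\mathbf m}]+[\nu_{\mathbf m'}]=[\nu_{\mathbf m+\mathbf m'}]$. Therefore $\lambda(\mathbf a-\mathbf b)=[\nu_{\mathbf a}]-[\nu_{\mathbf b}]$, for nonnegative $\mathbf a,\mathbf b$, is well defined and is a homomorphism on $\mathbb Z^{\mathbb N}$.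

Let $\mathbf m^{(j)}\to\mathbf m^{(\infty)}$. The sequences of positive and of negative parts converge as well, to the positive and negative parts of $\mathbf m^{(\infty)}$, and $\tilde\lambda$ can be taken to be the difference of the classes found for them. So we may assume all entries nonnegative. Let $f\in c_0$ and $\varepsilon>0$. The finitely many $n$ with $|f(n)|\ge\varepsilon$ satisfy $m_n^{(j)}=m_n^{(\infty)}$ for all large $j$, and then
\[
\|\nu_{\mathbf m^{(j)}}(f)-\nu_{\mathbf m^{(\infty)}}(f)\|=\sup\bigl\{|f(n)|:m_n^{(j)}\ne m_n^{(\infty)}\bigr\}\le\varepsilon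
\]
(the supremum of the empty set being $0$). So $f\mapsto\bigl(j\mapsto\nu_{\mathbf m^{(j)}}(f)\bigr)$ is a $*$-homomorphism $c_0\to C(\bar{\mathbb N})\otimes\mathbb K(\mathcal H)$, and its class is $\tilde\lambda$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
Let $D_0=D$ and $D_1=SD$, and let $(x^{(0)},y^{(0)})=(x,y)$ and $(x^{(1)},y^{(1)})=(x',y')$ be the classes from the proof of Theorem~\ref{thm:A}, so that $h_{y^{(i)}}(x^{(i)})=[P_1]$. Put
\[
A=A_0\oplus(c_0\otimes D_0)\oplus(c_0\otimes D_1).
\]
Since $K_*(c_0\otimes D_i)=\bigoplus_{\mathbb N}K_*(D_i)=0$, we have $K_j(A)\cong K_j(A_0)\cong G_j$. Fix $i$, let $\mathrm{pr}:A\to c_0\otimes D_i$ be the projection, and let $\kappa_n:D_i\to A$ be the inclusion as the $n$-th copy of $D_i$. Define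
\[
s:\mathbb Z^{\mathbb N}\to K^i(A),\qquad s(\mathbf m)=\mathrm{pr}^*\bigl(\tau_{D_i}(\lambda(\mathbf m))\otimes_{D_i}x^{(i)}\bigr).
\]
This is a homomorphism. Since $\mathrm{pr}\circ\kappa_n=\delta_n\otimes\mathrm{id}_{D_i}$, we have $\kappa_n^*s(\mathbf m)=\tau_{D_i}(\delta_n^*\lambda(\mathbf m))\otimes x^{(i)}=m_nx^{(i)}$. Let $\Lambda_i=s(\mathbb Z^{\mathbb N})$. Then $\Lambda_i\subseteq k^i(A)$, because for $z\in K_i(A)$ the number $\gamma(s(\mathbf m))(z)$ depends only on $\mathrm{pr}_*z\in K_i(c_0\otimes D_i)=0$. Let $\bar s:\mathbb Z^{\mathbb N}\to KL^i(A)$ be $s$ followed by the quotient map; its values lie in $kl^i(A)$.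

\emph{$s$ is continuous.} Let $\mathbf m^{(j)}\to\mathbf m^{(\infty)}$ and take $\tilde\lambda$ from Lemma~\ref{lem:lambda}. Put
\[
\tilde x=\mathrm{pr}^*\bigl(\tau_{D_i}(\tilde\lambda)\otimes\tau_{C(\bar{\mathbb N})}(x^{(i)})\bigr)\in KK^i(A,C(\bar{\mathbb N})).
\]
Since $\tau_{C(\bar{\mathbb N})}(x^{(i)})\otimes[\mathrm{ev}_j]=\tau_{D_i}([\mathrm{ev}_j])\otimes x^{(i)}$, we have $(\mathrm{ev}_j)_*\tilde x=s(\mathbf m^{(j)})$ for all $j\in\bar{\mathbb N}$. By Pimsner's condition $s(\mathbf m^{(j)})\to s(\mathbf m^{(\infty)})$. As $\mathbb Z^{\mathbb N}$ is metrizable, $s$ is continuous, and so is $\bar s$.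

\emph{The inverse.} Let $h_n=h_{y_n}:K^i(A)\to K_0(X)$ with $y_n=(\kappa_n\otimes\mathrm{id}_X)_*y^{(i)}$, and let $\bar h_n:KL^i(A)\to K_0(X)$ be the induced map; both are continuous by Lemma~\ref{lem:cont}. By \eqref{eq:nat},
\[
\bar h_n(\bar s(\mathbf m))=h_n(s(\mathbf m))=h_{y^{(i)}}(\kappa_n^*s(\mathbf m))=m_n[P_1].
\]
As $[P_1]$ has infinite order and $K_0(X)$ is discrete, each coordinate $m_n$ is a continuous function of $s(\mathbf m)$, and also of $\bar s(\mathbf m)$. Hence $s$ and $\bar s$ are topological isomorphisms onto their images, and $\Lambda_i$ maps homeomorphically onto $\bar s(\mathbb Z^{\mathbb N})$. If $\mathbf m\ne0$, then $h_n(s(\mathbf m))$ has infinite order for some $n$, so by Corollary~\ref{cor:detect} neither $s(\mathbf m)$ nor $\bar s(\mathbf m)$ lies in a compact subgroup.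

\emph{Closedness.} $KL^i(A)$ is metrizable, being the Hausdorff quotient of a pseudometrizable group. Let $\bar s(\mathbf m^{(j)})\to\xi$ in $KL^i(A)$. For each $n$ the sequence $m_n^{(j)}[P_1]=\bar h_n(\bar s(\mathbf m^{(j)}))$ converges in a discrete group, so it is eventually constant. Hence $\mathbf m^{(j)}$ converges to some $\mathbf m\in\mathbb Z^{\mathbb N}$, and $\xi=\bar s(\mathbf m)$ by continuity of $\bar s$.

\emph{The last assertion.} Every neighborhood of $0$ in $\mathbb Z^{\mathbb N}$ contains, for some $r$, the closed noncompact subgroup $\{\mathbf m:m_1=\dots=m_r=0\}$, so $\mathbb Z^{\mathbb N}$ is not locally compact. Closed subgroups of locally compact groups are locally compact, and $\bar s(\mathbb Z^{\mathbb N})$ is closed in $kl^i(A)$. Hence $kl^i(A)$ is not locally compact. It is not a union of compact subgroups, because the nonzero elements of $\bar s(\mathbb Z^{\mathbb N})$ lie in none. \qed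

\begin{thebibliography}{9}

\bibitem{Dadarlat}
M.~Dadarlat, \emph{On the topology of the Kasparov groups and its applications}, J. Funct. Anal. 228 (2005).

\bibitem{Willett}
Rufus Willett, \emph{A secondary pairing between K-theory and K-homology, relative eta invariants, and zeta maps}, arXiv:2605.23010 (2026).

\end{thebibliography}

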